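\title{Non-compact uniformly differentiable mappings from $c_0$ into spaces without $c_0$}

\begin{abstract}
A non-compact bounded linear operator from $c_0$ into a Banach space $Y$ forces $Y$ to contain a copy of $c_0$. We show that the same is false for uniformly differentiable mappings: there are a separable Banach space $Y$ containing no copy of $c_0$ and a $C^\infty$ mapping $F\colon c_0\to Y$, with every derivative bounded, that is non-compact on the unit ball. The space $Y$ is obtained by interpolation from a space $C(K)$, where $K$ is a compact set of smooth functions on $c_0$, rich enough to test any sequence in $Y$ by functions with pairwise disjoint supports. As a complement, we prove that a non-compact uniformly analytic mapping on the unit ball of $c_0$ does force a copy of $c_0$ in the target.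
\end{abstract}

\section{Introduction}

All Banach spaces are real. We write $B=B_{c_0}$ for the closed unit ball of $c_0$, $\operatorname{Int}B$ for its interior and $e_1,e_2,\dots$ for the unit vectors. A \emph{copy of $c_0$} in a Banach space $Y$ is a linear subspace isomorphic to $c_0$. A mapping $f\colon B\to Y$ is \emph{compact} if $f(B)$ is relatively compact in $Y$, and \emph{non-compact} otherwise. We denote by $\mathcal C^{1,+}(B;Y)$ the space of continuous mappings $f\colon B\to Y$ that are Fr\'echet differentiable in $\operatorname{Int}B$ and whose derivative $x\mapsto Df(x)$ is uniformly continuous from $\operatorname{Int}B$ into the space $\mathcal L(c_0;Y)$ of bounded linear operators.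

By a theorem of Pe\l czy\'nski, if $T\colon c_0\to Y$ is a non-compact bounded linear operator, then $c_0$ has a subspace $Z$ isomorphic to $c_0$ on which $T$ is an isomorphism; in particular $Y$ contains a copy of $c_0$. It is also known that if $f\in\mathcal C^{1,+}(B;Y)$ is non-compact, then the bidual $Y^{**}$ contains a copy of $\ell_\infty$. This paper answers the following question from the work of H\'ajek and Perneck\'a \cite{HP}.

\medskip
\noindent\textbf{Question.} \emph{Let $f\in\mathcal C^{1,+}(B;Y)$ be non-compact. Must $Y$ itself contain a copy of $c_0$?}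
\medskip

An example shows what the uniformity of the derivative measures. Fix once and for all a function
\begin{equation}\label{eq:phi}
\varphi\in C^\infty(\mathbb R;[0,1]),\qquad \varphi(t)=0\ \text{ for }|t|\le\tfrac12,\qquad \varphi(t)=1\ \text{ for }|t|\ge1,
\end{equation}
and put $F_0(x)=(\varphi(x_n))_{n\ge1}$. Near any point of $c_0$ only finitely many coordinates of $F_0$ are non-zero, so $F_0$ is a $C^\infty$ mapping of $c_0$ into $\ell_2$, and it is non-compact because $F_0(e_n)=e_n$. Smoothness alone therefore does not force a copy of $c_0$. But if $\varphi'(t_0)\ne0$ and $x=t_0(e_1+\dots+e_N)$, then $DF_0(x)$ has norm at least $|\varphi'(t_0)|\sqrt N$ as an operator into $\ell_2$. So $DF_0$ is unbounded on $\operatorname{Int}B$, whereas a uniformly continuous mapping on a bounded convex set is bounded. The same formula, read as a mapping into $c_0$, has all derivatives bounded. This example, the linear theorem, the case of polynomials (contained in Theorem~\ref{thm:B} below) and the copy of $\ell_\infty=c_0^{**}$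 in $Y^{**}$ all suggest a positive answer. The answer is negative, and no order of smoothness with bounded derivatives changes it.

\begin{theorem}\label{thm:A}
There are a separable Banach space $Y$ containing no subspace isomorphic to $c_0$ and a $C^\infty$ mapping $F\colon c_0\to Y$ with $\sup_{x\in c_0}\|D^kF(x)\|<\infty$ for every $k\ge0$, such that $F(B)$ is not relatively compact. In particular $DF$ is Lipschitz, so $F|_B\in\mathcal C^{1,+}(B;Y)$ is non-compact.
\end{theorem}

The positive answer does hold when the derivatives grow no faster than those of an analytic mapping with a radius of convergence that is uniform over the ball.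

\begin{theorem}\label{thm:B}
Let $f\colon B\to Y$ be continuous, and $C^\infty$ in $\operatorname{Int}B$ with $\|D^kf(x)\|\le C\,k!\,r^{-k}$ for all $k\ge0$, $x\in\operatorname{Int}B$ and some constants $C,r>0$. If $f$ is non-compact, then $Y$ contains a copy of $c_0$.
\end{theorem}

A continuous polynomial has bounded derivatives on $B$, all but finitely many of which vanish, so it satisfies the hypothesis of Theorem~\ref{thm:B}. The two theorems are proved independently of each other.

The proof of Theorem~\ref{thm:A} rests on a fact about scalar functions: on $c_0$ one can cut a smooth function off along $N$ coordinates at once, at the price of a factor of order $(\log N)^k$ in the $k$-th derivative (Section~\ref{sec:cutoff}). Products of such cutoffs form a compact set $K$ of functions on $c_0$ (Section~\ref{sec:K}). The mapping $F$ sends $x$ to the evaluation $g\mapsto g(x)$ on $K$, and $Y$ is a Davis--Figiel--Johnson--Pe\l czy\'nski interpolation space inside $C(K)$ (Section~\ref{sec:Y}). Section~\ref{sec:noc0} excludes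 a copy of $c_0$ in $Y$, and Section~\ref{sec:analytic} proves Theorem~\ref{thm:B}.

\section{Notation and tools}\label{sec:tools}

We write $\mathbb N=\{1,2,\dots\}$ and $\min\emptyset=\infty$. For $x=(x_j)\in c_0$, $\operatorname{supp}x=\{j:x_j\ne0\}$, and $P_nx=\sum_{j\le n}x_je_j$. \emph{Signs} are numbers $\varepsilon_i\in\{-1,1\}$.

\subsection*{Calculus}
For Banach spaces $X,Z$, let $\mathcal L^k(X;Z)$ be the space of bounded $k$-linear maps $A\colon X^k\to Z$ with $\|A\|=\sup\{\|A(h_1,\dots,h_k)\|:\|h_i\|\le1\}$, and $\mathcal L^0(X;Z)=Z$. For $G$ defined on an open set $U\subset X$ we put $D^0G=G$, and $D^{k+1}G(x)\in\mathcal L^{k+1}(X;Z)$ is the Fr\'echet derivative at $x$ of $D^kG\colon U\to\mathcal L^k(X;Z)$. For $\sigma\subset\{1,\dots,k\}$, $h_\sigma$ is the tuple $(h_i)_{i\in\sigma}$. We use three standard formulas. For smooth scalar functions $G_0,\dots,G_d$ on $X$, the \emph{Leibniz rule} is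
\begin{equation}\label{eq:leibniz}
D^k(G_0\cdots G_d)(x)(h_1,\dots,h_k)=\sum_{\tau}\prod_{i=0}^dD^{|\tau^{-1}(i)|}G_i(x)(h_{\tau^{-1}(i)}),
\end{equation}
where $\tau$ runs over the $(d+1)^k$ maps $\{1,\dots,k\}\to\{0,\dots,d\}$. For smooth $\chi\colon\mathbb R\to\mathbb R$, $\eta\colon X\to\mathbb R$ and $k\ge1$, \emph{Fa\`a di Bruno's formula} is
\begin{equation}\label{eq:faa}
D^k(\chi\circ\eta)(x)(h_1,\dots,h_k)=\sum_\pi\chi^{(|\pi|)}(\eta(x))\prod_{\sigma\in\pi}D^{|\sigma|}\eta(x)(h_\sigma),
\end{equation}
where $\pi$ runs over the partitions of $\{1,\dots,k\}$ into blocks $\sigma$. If $G\colon U\to Z$ is $C^m$, $U$ is convex and $x,x+h\in U$, \emph{Taylor's formula} is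
\begin{equation}\label{eq:taylor}
G(x+h)-\sum_{k<m}\frac{D^kG(x)(h,\dots,h)}{k!}=\int_0^1\frac{(1-t)^{m-1}}{(m-1)!}D^mG(x+th)(h,\dots,h)\,dt,
\end{equation}
and the right-hand side has norm at most $\sup_U\|D^mG\|\,\|h\|^m/m!$.

Both proofs need to recover derivatives from values, uniformly.

\begin{lemma}\label{lem:diff}
Let $U\subset X$ be open and convex, $k\ge1$, and let $G\colon U\to Z$ be $C^{k+1}$ with $\|D^{k+1}G\|\le\Gamma$ on $U$. Let $\|h_1\|,\dots,\|h_k\|\le1$ and $t>0$, and suppose that $x+t\sum_{i\in I}h_i\in U$ for every $I\subset\{1,\dots,k\}$. Then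
\[
\Big\|t^{-k}\sum_{I\subset\{1,\dots,k\}}(-1)^{k-|I|}G\Big(x+t\sum_{i\in I}h_i\Big)-D^kG(x)(h_1,\dots,h_k)\Big\|\le kt\Gamma .
\]
\end{lemma}

\begin{proof}
By convexity, $\gamma(s)=G(x+t\sum_is_ih_i)$ is defined for $s\in[0,1]^k$. The fundamental theorem of calculus, applied in each variable in turn, identifies the alternating sum of $\gamma$ over the vertices of the cube with
\[
\int_{[0,1]^k}\partial_1\cdots\partial_k\gamma(s)\,ds=t^k\int_{[0,1]^k}D^kG\Big(x+t\sum_is_ih_i\Big)(h_1,\dots,h_k)\,ds .
\]
By the mean value inequality the last integrand differs from $D^kG(x)(h_1,\dots,h_k)$ by at most $\Gamma\|t\sum_is_ih_i\|\le kt\Gamma$.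
\end{proof}

\subsection*{Signed sums}
A sequence $(y_k)$ in a Banach space $Y$ has \emph{$R$-bounded signed sums} if $\|\sum_{k\in A}\varepsilon_ky_k\|\le R$ for all finite $A\subset\mathbb N$ and all signs. Subsequences inherit this property. Choosing $\varepsilon_k$ to be the sign of $y^*(y_k)$ shows that then $\sum_k|y^*(y_k)|\le R\|y^*\|$ for $y^*\in Y^*$. If $T\colon c_0\to Y$ is an isomorphism onto its range, the vectors $y_k=Te_k$ have $\|T\|$-bounded signed sums and $\|y_k\|\ge\|T^{-1}\|^{-1}$. A series $\sum y_k$ is \emph{weakly unconditionally Cauchy} if $\sum_k|y^*(y_k)|<\infty$ for all $y^*\in Y^*$. The Bessaga--Pe\l czy\'nski theorem states that if $Y$ contains no copy of $c_0$, then every such series converges; in particular its terms tend to $0$.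

\section{Cutting off along many coordinates}\label{sec:cutoff}

Suppose that we want a mapping $F\colon c_0\to Y$ with bounded derivatives, $F(0)=0$ and $\inf_n\|F(e_n)\|>0$, into a space with no copy of $c_0$. The signed sums of $(F(e_n))$ must then be unbounded, so there must be functionals $y^*$ of norm one with $\sum_{n\le N}|y^*(F(e_n))|$ as large as we like. The scalar functions $G=y^*\circ F$ satisfy $\|D^kG\|\le\sup\|D^kF\|$. For linear $G$ we have $\sum_n|G(e_n)|=\|G\|$, so a linear $F$ cannot do this. The first task is thus to find smooth functions $G$ with $G(0)=0$ and $G(e_1)=\dots=G(e_N)=1$ whose derivatives are much smaller than $N$. The sum $\sum_{n\le N}\varphi(x_n)$ has derivative of order $N$ at $t_0(e_1+\dots+e_N)$ when $\varphi'(t_0)\neq 0$, because its terms are active at the same points. For terms that are never active together, nothing adds up.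

\begin{lemma}\label{lem:disjoint}
Let $H_1,\dots,H_N\in C^\infty(c_0)$ be such that the sets $O_i=\{H_i\ne0\}$ are pairwise disjoint. Then for all signs, $k\ge0$ and $x\in c_0$,
\[
\Big\|D^k\Big(\sum_i\varepsilon_iH_i\Big)(x)\Big\|\le\max_i\sup_{y\in c_0}\|D^kH_i(y)\| .
\]
\end{lemma}

\begin{proof}
On the open set $O_i$ every $H_l$ with $l\ne i$ vanishes identically, so $D^k(\sum_l\varepsilon_lH_l)=\varepsilon_iD^kH_i$ there. By continuity of the derivatives, the bound passes to $\bigcup_i\overline{O_i}$. On the open complement of this set all $H_l$ vanish identically, together with their derivatives.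
\end{proof}

To make the functions $\varphi(x_n)$ disjointly supported we multiply $\varphi(x_n)$ by a cutoff that vanishes as soon as one of the coordinates $x_j$, $n<j\le N$, is large. The cutoff has the form $1-\varphi(\eta)$ with $\eta(x)=\sum_{j\in L}\zeta(x_j)$, and only the region $\eta\le1$ matters. There $\sum_{j\in L}\zeta(x_j)\le 1$, so we want a function $\zeta$ whose derivatives are controlled by its value. An exponential has this property. For integers $i,p\ge1$ and a finite, possibly empty, set $L\subset\mathbb N$ with $|L|\le2^p$, put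
\[
\zeta_{i,p}(t)=\frac{e^{p\varphi(2^it)}-1}{e^p-1},\qquad \eta(x)=\sum_{j\in L}\zeta_{i,p}(x_j),\qquad b_{i,p,L}(x)=1-\varphi(\eta(x)).
\]
The index $i$ fixes the scale $2^{-i}$ at which coordinates are examined, and $p$ is the logarithm of the number of coordinates allowed. The function $b_{i,p,L}$ is a smooth function of finitely many coordinates, $0\le b_{i,p,L}\le1$, and $b_{i,p,\emptyset}=1$.

\begin{lemma}\label{lem:cutoff}
\begin{enumerate}
\item[(a)] If $L_0\subset L$ and $|x_j|\le2^{-i-1}$ for all $j\in L\setminus L_0$, then $b_{i,p,L}(x)=b_{i,p,L_0}(x)$. In particular $b_{i,p,L}(x)=1$ if $|x_j|\le2^{-i-1}$ for all $j\in L$.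
\item[(b)] If $|x_j|\ge2^{-i}$ for some $j\in L$, then $b_{i,p,L}(x)=0$.
\item[(c)] There are constants $A_0=1,A_1,A_2,\dots$ depending only on $\varphi$, with $A_jA_l\le A_{j+l}$, such that for all $k\ge0$, $i,p,L$ and $x$,
\[
\|\varphi^{(k)}\|_\infty\le A_k,\qquad \|D^kb_{i,p,L}(x)\|\le A_k(p2^i)^k .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
We have $0\le\zeta_{i,p}\le1$, with $\zeta_{i,p}(t)=0$ for $|t|\le2^{-i-1}$ and $\zeta_{i,p}(t)=1$ for $|t|\ge2^{-i}$. This gives (a), and it gives $\eta(x)\ge1$ in (b).

For (c) let $k\ge1$ and $\zeta=\zeta_{i,p}$. Apply \eqref{eq:faa} to $\exp$ and $t\mapsto p\varphi(2^it)$. A partition $\pi$ contributes the factor $p^{|\pi|}2^{ik}\le(p2^i)^k$, so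
\[
|\zeta^{(k)}(t)|\le\beta_k(p2^i)^k\frac{e^{p\varphi(2^it)}}{e^p-1}=\beta_k(p2^i)^k\Big(\zeta(t)+\frac1{e^p-1}\Big),\qquad \beta_k=\sum_\pi\prod_{\sigma\in\pi}\|\varphi^{(|\sigma|)}\|_\infty .
\]
The derivative is bounded by the value up to the error $1/(e^p-1)$, and here the restriction on $|L|$ enters: $e^p-1\ge e^p/2\ge2^{p-1}$, so $|L|/(e^p-1)\le2$. Since $D^k\eta(x)(h_1,\dots,h_k)=\sum_{j\in L}\zeta^{(k)}(x_j)h_{1,j}\cdots h_{k,j}$, at every point with $\eta(x)\le1$ we get
\[
\|D^k\eta(x)\|\le\sum_{j\in L}|\zeta^{(k)}(x_j)|\le\beta_k(p2^i)^k(\eta(x)+2)\le3\beta_k(p2^i)^k .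
\]
By \eqref{eq:faa} for $\varphi\circ\eta$, at such points $\|D^kb_{i,p,L}(x)\|\le a_k(p2^i)^k$ with $a_k=\sum_\pi\|\varphi^{(|\pi|)}\|_\infty\prod_{\sigma\in\pi}3\beta_{|\sigma|}$. On the open set $\{\eta>1\}$ the function $b_{i,p,L}$ vanishes identically, so the bound holds on all of $c_0$. Put $m_k=\max_{1\le j\le k}\max(1,\|\varphi^{(j)}\|_\infty,a_j)$ and $A_k=m_k^k$ for $k\ge1$. Then $A_k\ge m_k$, and $A_jA_l\le A_{j+l}$ because $m_k$ is nondecreasing. For $k=0$ both bounds read $\le1$.
\end{proof}

\begin{example}\label{ex:scalar}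
Let $N=2^q$, $q\ge1$, and $H_i(x)=\varphi(x_i)\,b_{1,q,\{i+1,\dots,N\}}(x)$ for $1\le i\le N$. If $i<l$ and $H_l(x)\ne0$, then $|x_l|>\frac12$, so $H_i(x)=0$ by Lemma~\ref{lem:cutoff}(b): it suffices to cut each function along the \emph{later} coordinates. By (a), $H_i(e_i)=1$, and $H_i(e_l)=0$ for $l\neq i$. In \eqref{eq:leibniz} there are $2^k$ terms, each at most $A_k(2q)^k$ by (c). By Lemma~\ref{lem:disjoint}, $G=\sum_iH_i$ satisfies
\[
G(0)=0,\qquad G(e_1)=\dots=G(e_N)=1,\qquad \sup_x\|D^kG(x)\|\le A_k(4\log_2N)^k .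
\]
\end{example}

\begin{remark}\label{rem:log}
A logarithmic loss cannot be avoided. Let $|L|=2^p$ and let $b\le1$ be a $C^2$ function on $c_0$ with $b(0)=1$ and $b(x)=0$ whenever $|x_j|\ge1$ for some $j\in L$. Then $\Gamma=\sup\|D^2b\|\ge p$. Indeed, let $S_m=p^{-1}(v_1+\dots+v_m)$, where the $v_l$ are independent uniformly distributed sign vectors supported on $L$. By \eqref{eq:taylor}, $\frac12(b(x+h)+b(x-h))\ge b(x)-\frac12\Gamma\|h\|^2$, so $\mathbb E\,b(S_m)\ge\mathbb E\,b(S_{m-1})-\Gamma/(2p^2)$ and $\mathbb E\,b(S_p)\ge1-\Gamma/(2p)$. The coordinates of $S_p$ are independent and each has modulus $1$ with probability $2^{1-p}$, so $\mathbb E\,b(S_p)\le(1-2^{1-p})^{2^p}\le e^{-2}\le\frac12$. Hence a family of test functions with uniformly bounded derivatives can contain cutoffs along $2^p$ coordinates only with weights that tend to $0$ as $p\to\infty$. The proof of Theorem~\ref{thm:A} succeeds because these weights may decay slowly.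
\end{remark}

\section{The compact set of test functions}\label{sec:K}

The functions $H_i$ of Example~\ref{ex:scalar} take care of the sequence $(F(e_n))$. Once they are admitted as test functions, $Y$ has new vectors, seen only by them, and these have to be tested in turn by cutting the $H_i$ off once more. The factor $b_{1,q,L}$ reacts to a coordinate as soon as it exceeds $2^{-2}$, so the next cutoff must vanish when a coordinate reaches $2^{-2}$: it is of the form $b_{2,q',L'}$. We therefore take all finite products of cutoffs at successively finer scales.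

A \emph{type} is a tuple $\mathbf p=(p_1,\dots,p_d)\in\mathbb N^d$ with $d\ge0$; for $d=0$ it is the empty type $\emptyset$. An \emph{elementary function of type $\mathbf p$} is a function
\[
u(x)=\varphi(x_n)\prod_{i=1}^db_{i,p_i,L_i}(x),\qquad n\in\mathbb N,\quad L_i\subset\mathbb N,\quad |L_i|\le2^{p_i},
\]
and $\mathcal U(\mathbf p)$ is the set of these. By definition,
\begin{equation}\label{eq:closure}
u\in\mathcal U(\mathbf p),\ \ q\ge1,\ \ |L|\le2^q\quad\Longrightarrow\quad u\,b_{d+1,q,L}\in\mathcal U(\mathbf p,q),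
\end{equation}
where $(\mathbf p,q)=(p_1,\dots,p_d,q)$. Put
\[
\lambda(\mathbf p)=(d+1)2^d\Big(1+\sum_{i\le d}p_i\Big),\qquad\theta(\mathbf p)=e^{-3\sqrt{\lambda(\mathbf p)}} .
\]
All derivatives are measured by a single quantity: with $w_k=1/(A_k(k!)^2)$, so that $w_0=1$, let
\[
\|G\|_*=\sup_{k\ge0}\ \sup_{x\in c_0}\ w_k\|D^kG(x)\|\in[0,\infty],\qquad G\in C^\infty(c_0).
\]
Lemma~\ref{lem:disjoint} gives $\|\sum_i\varepsilon_iH_i\|_*\le\max_i\|H_i\|_*$ when the sets $\{H_i\ne0\}$ are pairwise disjoint.

\begin{lemma}\label{lem:star}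
If $u\in\mathcal U(\mathbf p)$, then $\|\theta(\mathbf p)u\|_*\le e^{-\sqrt{\lambda(\mathbf p)}}\le1$.
\end{lemma}

\begin{proof}
Let $\lambda=\lambda(\mathbf p)$ and $\mu=2^d(1+\sum_ip_i)$, so that $\mu\ge1$, $\mu\ge p_i2^i$ for $i\le d$, and $\lambda=(d+1)\mu$. By Lemma~\ref{lem:cutoff}(c), each of the $d+1$ factors of $u$ has $l$-th derivative of norm at most $A_l\mu^l$. For $\|h_i\|\le1$, a term of \eqref{eq:leibniz} is therefore at most $\prod_iA_{k_i}\mu^{k_i}\le A_k\mu^k$, where $\sum_ik_i=k$. There are $(d+1)^k$ terms, so $\|D^ku\|\le A_k\lambda^k$ and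
\[
\|u\|_*\le\sup_k\Big(\frac{\lambda^{k/2}}{k!}\Big)^2\le e^{2\sqrt\lambda}.\qedhere
\]
\end{proof}

Let
\[
K=\{0\}\cup\bigcup_{\mathbf p}\{\theta(\mathbf p)u:u\in\mathcal U(\mathbf p)\},
\]
with the topology of pointwise convergence on $c_0$. By Lemma~\ref{lem:star},
\begin{equation}\label{eq:Kbound}
\|D^kg(x)\|\le1/w_k\qquad(g\in K,\ k\ge0,\ x\in c_0).
\end{equation}
The weight $\theta(\mathbf p)$ is smaller than needed for \eqref{eq:Kbound}, so that elements of $K$ with large $\lambda(\mathbf p)$ are small in $\|\cdot\|_*$. For bounded $\lambda(\mathbf p)$, the next lemma describes how elementary functions converge: along a subsequence they differ from their limit only where one of boundedly many remote coordinates is large.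

\begin{lemma}\label{lem:subseq}
Let $u_k\in\mathcal U(\mathbf p_k)$ with $\sup_k\lambda(\mathbf p_k)<\infty$. After passing to a subsequence, there are a type $\mathbf p=(p_1,\dots,p_d)$ with $\mathbf p_k=\mathbf p$ for all $k$, a function $u\in\mathcal U(\mathbf p)\cup\{0\}$ and sets $M_k\subset\mathbb N$ such that $|M_k|\le M:=1+\sum_i2^{p_i}$, $\min M_k\to\infty$, and
\begin{equation}\label{eq:local}
u_k(x)\ne u(x)\quad\Longrightarrow\quad|x_j|>2^{-d-1}\ \text{ for some }j\in M_k .
\end{equation}
In particular $u_k\to u$ pointwise on $c_0$.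
\end{lemma}

\begin{proof}
Only finitely many types have $\lambda(\mathbf p)$ below a given bound, so we may assume $\mathbf p_k=\mathbf p$. Write $u_k=\varphi(x_{n_k})\prod_ib_{i,p_i,L_i^k}$.

If $(n_k)$ is unbounded, pass to a subsequence with $n_k\to\infty$ and put $u=0$, $M_k=\{n_k\}$. If $u_k(x)\ne0$, then $|x_{n_k}|>\frac12\ge2^{-d-1}$.

Otherwise we may assume $n_k=n$, and, by a diagonal argument, that for each $i$ the indicator functions of the sets $L_i^k$ converge pointwise to the indicator function of a set $L_i$. Every finite subset of $L_i$ lies in $L_i^k$ for large $k$, so $|L_i|\le2^{p_i}$, and after discarding finitely many $k$ we have $L_i\subset L_i^k$ for all $i,k$. Each $j\notin L_i$ belongs to only finitely many $L_i^k$, so $\min(L_i^k\setminus L_i)\to\infty$. Put $u=\varphi(x_n)\prod_ib_{i,p_i,L_i}$ and $M_k=\bigcup_i(L_i^k\setminus L_i)$. If $|x_j|\le2^{-d-1}$ for all $j\in M_k$, then $|x_j|\le2^{-i-1}$ for $j\in L_i^k\setminus L_i$ and $i\le d$, so $u_k(x)=u(x)$ by Lemma~\ref{lem:cutoff}(a).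

Finally, for $x\in c_0$ we have $|x_j|\le2^{-d-1}$ for all large $j$, so $u_k(x)=u(x)$ for all large $k$.
\end{proof}

\begin{proposition}\label{prop:K}
$K$ is compact and metrizable.
\end{proposition}

\begin{proof}
By \eqref{eq:Kbound}, $|g(x)-g(x')|\le\|x-x'\|/w_1$ for $g\in K$. Let $D\subset c_0$ be countable and dense. For $x\in c_0$ the evaluation $g\mapsto g(x)$ is the uniform limit on $K$ of evaluations at points of $D$, so it is continuous for the topology of pointwise convergence on $D$. The two topologies coincide, and the second is metrizable. It remains to find a convergent subsequence of a sequence $(g_k)$ in $K$. We may assume $g_k=\theta(\mathbf p_k)u_k$ with $u_k\in\mathcal U(\mathbf p_k)$, since otherwise $g_k=0$ infinitely often. If $\lambda(\mathbf p_k)$ is unbounded, then $\sup|g_k|\le\|g_k\|_*\to0$ along a subsequence by Lemma~\ref{lem:star}. Otherwise Lemma~\ref{lem:subseq} gives a subsequence with $g_k\to\theta(\mathbf p)u\in K$.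
\end{proof}

\section{The space $Y$ and the mapping $F$}\label{sec:Y}

Let $\|\cdot\|_\infty$ and $B_{C(K)}$ be the norm and the closed unit ball of $C(K)$, and let $\delta_g\in C(K)^*$ be the evaluation at $g\in K$. For $k\ge0$ and $x,h_1,\dots,h_k\in c_0$ define a function on $K$ by
\[
F_k(x)(h_1,\dots,h_k)\colon\ g\mapsto D^kg(x)(h_1,\dots,h_k),
\]
and put $F=F_0$, so that $F(x)(g)=g(x)$. These functions belong to $C(K)$. For $k=0$ this is the definition of the topology of $K$. For $k\ge1$, by homogeneity we may take $h_i\in B$; then Lemma~\ref{lem:diff} and \eqref{eq:Kbound} show that $F_k(x)(h_1,\dots,h_k)$ is within $kt/w_{k+1}$, uniformly on $K$, of the continuous function $t^{-k}\sum_I(-1)^{k-|I|}F(x+t\sum_{i\in I}h_i)$, and $t>0$ is arbitrary.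

The space $C(K)$ cannot serve as the target, since it contains a copy of $c_0$ (Example~\ref{ex:unit}). We look for a stronger norm on a subspace. For the derivatives of $F$ to stay bounded, its unit ball should contain
\[
S=\{w_kF_k(x)(h_1,\dots,h_k):k\ge0,\ x\in c_0,\ h_i\in B\}.
\]
Let $W$ be the closed absolutely convex hull of $S$ in $C(K)$. By \eqref{eq:Kbound}, $W\subset B_{C(K)}$. For $\psi\in C(K)^*$ put $\|\psi\|_W=\sup_{z\in W}|\psi(z)|=\sup_{z\in S}|\psi(z)|\le\|\psi\|$. If $\psi=\sum_ia_i\delta_{g_i}$ is a finite sum, then $\psi(w_kF_k(x)(h_1,\dots,h_k))=w_kD^k(\sum_ia_ig_i)(x)(h_1,\dots,h_k)$, and hence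
\begin{equation}\label{eq:W}
\Big\|\sum_ia_i\delta_{g_i}\Big\|_W=\Big\|\sum_ia_ig_i\Big\|_* .
\end{equation}
Through this identity, disjointness of supports on $c_0$ produces functionals on $C(K)$ that are small on $W$. The norm of $Y$ should have two properties: functionals that are small on $W$ should be small on the ball of $Y$, and a sequence spanning a copy of $c_0$ in $Y$ should remain visible to the point evaluations $\delta_g$, that is, it should not tend to $0$ in $C(K)$. The Davis--Figiel--Johnson--Pe\l czy\'nski interpolation between $W$ and $B_{C(K)}$ provides both (Lemmas~\ref{lem:interp} and~\ref{lem:hump}).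

Recall that the \emph{gauge} of an absolutely convex set $U$ is $z\mapsto\inf\{s>0:z\in sU\}$. For $n\ge1$ let $\|\cdot\|_n$ be the gauge of $U_n=2^nW+2^{-n}B_{C(K)}$. Since $2^{-n}B_{C(K)}\subset U_n\subset(2^n+2^{-n})B_{C(K)}$, it is an equivalent norm on $C(K)$. Let
\[
Y=\Big\{z\in C(K):\|z\|_Y=\Big(\sum_{n\ge1}\|z\|_n^2\Big)^{1/2}<\infty\Big\}.
\]
The map $z\mapsto(z,z,\dots)$ is an isometry of $Y$ onto the set of constant sequences in the $\ell_2$-sum $Z=\big(\bigoplus_n(C(K),\|\cdot\|_n)\big)_{\ell_2}$. This set is closed, because convergence in $Z$ implies convergence of every coordinate in $\|\cdot\|_\infty$. The space $C(K)$ is separable because $K$ is compact and metrizable, hence so is $Z$. Thus $Y$ is a separable Banach space. Moreover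
\begin{equation}\label{eq:sandwich}
\|z\|_\infty\le\tfrac52\|z\|_1\le\tfrac52\|z\|_Y\quad(z\in Y),\qquad\qquad \|z\|_Y\le1\quad(z\in W),
\end{equation}
the first since $U_1\subset\frac52B_{C(K)}$, the second since $\|z\|_n\le2^{-n}$ for $z\in W$.

\begin{lemma}\label{lem:interp}
For $z\in Y$ and $\psi\in C(K)^*$,
\[
|\psi(z)|\le3\|z\|_Y\sqrt{\|\psi\|_W\|\psi\|}.
\]
Consequently, if $g,g'\in K$ and $g'=ag$ with $a\in\mathbb R$, then $z(g')=a\,z(g)$ for every $z\in Y$; in particular $z(0)=0$.
\end{lemma}

\begin{proof}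
Let $\alpha=\|\psi\|_W\le\beta=\|\psi\|$. For $s>\|z\|_Y\ge\|z\|_n$ we have $z\in sU_n$, so $|\psi(z)|\le\|z\|_Y(2^n\alpha+2^{-n}\beta)$ for all $n\ge1$. If $\alpha=0$, let $n\to\infty$. Otherwise take $n\ge1$ with $2^{n-1}\le\sqrt{\beta/\alpha}<2^n$; then $2^n\alpha+2^{-n}\beta\le2\sqrt{\alpha\beta}+\sqrt{\alpha\beta}$. For the consequence, $\psi=\delta_{g'}-a\delta_g$ has $\|\psi\|_W=\|g'-ag\|_*=0$ by \eqref{eq:W}; the case $g=g'=0$, $a=0$ gives $z(0)=0$.
\end{proof}

\begin{proposition}\label{prop:F}
The mapping $F\colon c_0\to Y$ is $C^\infty$, $D^kF=F_k$ and $\sup_x\|D^kF(x)\|\le1/w_k$ for all $k\ge0$. The set $F(B)$ is not relatively compact in $Y$.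
\end{proposition}

\begin{proof}
Since $S\subset W$, \eqref{eq:sandwich} shows that $F_k(x)$ is a $k$-linear map into $Y$ of norm at most $1/w_k$. We have to show that $F_{k+1}$ is the derivative of $F_k$ in the norm of $Y$, which is stronger than that of $C(K)$; for this we place the Taylor remainder in a small multiple of $W$. Fix $x,h\in c_0$ and $h_1,\dots,h_k\in B$, and let
\begin{gather*}
\rho=F_k(x+h)(h_1,\dots,h_k)-F_k(x)(h_1,\dots,h_k)-F_{k+1}(x)(h,h_1,\dots,h_k),\\
v(t)=F_{k+2}(x+th)(h,h,h_1,\dots,h_k),\qquad 0\le t\le1 .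
\end{gather*}
By \eqref{eq:Kbound} and the mean value inequality for each $g\in K$, $\|v(t)-v(t')\|_\infty\le|t-t'|\,\|h\|^3/w_{k+3}$, so the Riemann integral $\int_0^1(1-t)v(t)\,dt$ exists in $C(K)$. Its value at $g$ is $\int_0^1(1-t)v(t)(g)\,dt$, which equals $\rho(g)$ by \eqref{eq:taylor} with $m=2$ for the scalar function $t\mapsto D^kg(x+th)(h_1,\dots,h_k)$. So the integral is $\rho$. Each $v(t)$ lies in $\kappa W$ with $\kappa=\|h\|^2/w_{k+2}$. A Riemann sum is a combination of values $v(t)$ with nonnegative coefficients of sum at most $1$, so it lies in the absolutely convex set $\kappa W$, and $\kappa W$ is closed in $C(K)$. Hence $\rho\in\kappa W$ and $\|\rho\|_Y\le\|h\|^2/w_{k+2}$, uniformly in $h_1,\dots,h_k\in B$. Thus $F_k\colon c_0\to\mathcal L^k(c_0;Y)$ is Fr\'echet differentiable with derivative $F_{k+1}$, for every $k$, and induction gives the first assertion.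

For the empty type, $\lambda(\emptyset)=1$, so the functions $g_n(x)=e^{-3}\varphi(x_n)$ belong to $K$. We have $F(e_m)(g_m)=e^{-3}$ and $F(e_l)(g_m)=0$ for $l\ne m$. By \eqref{eq:sandwich}, $\|F(e_m)-F(e_l)\|_Y\ge\frac25e^{-3}$ for $m\ne l$.
\end{proof}

\section{The space $Y$ contains no copy of $c_0$}\label{sec:noc0}

The argument is fully visible on the most obvious candidate for a basis of $c_0$.

\begin{example}\label{ex:unit}
An element $g=\theta(\mathbf p)u$ of $K$ contains a factor $\varphi(x_n)$, so $g(e_l)=0$ for $l\ne n$, and $|g|\le1$. Together with the functions $g_n=e^{-3}\varphi(x_n)$ this gives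
\[
e^{-3}\max_l|a_l|\le\Big\|\sum_la_lF(e_l)\Big\|_\infty\le\max_l|a_l|
\]
for finitely supported $(a_l)$: in $C(K)$, the vectors $F(e_l)$ span a copy of $c_0$. In $Y$ their sums are unbounded. Let $N=2^q$ and let $H_1,\dots,H_N\in\mathcal U(q)$ be as in Example~\ref{ex:scalar}. Here $\lambda(q)=4(1+q)$ and $\theta=\theta(q)=e^{-6\sqrt{1+q}}$. Put $\psi=\sum_{i\le N}\delta_{\theta H_i}$. Then $\|\psi\|\le N$, while $\|\psi\|_W=\|\sum_i\theta H_i\|_*\le1$ by \eqref{eq:W} and Lemmas~\ref{lem:disjoint} and~\ref{lem:star}. Also $\psi(\sum_{l\le N}F(e_l))=\sum_{i,l}\theta H_i(e_l)=N\theta$. By Lemma~\ref{lem:interp},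
\[
\Big\|\sum_{l\le N}F(e_l)\Big\|_Y\ge\frac{N\theta}{3\sqrt N}=\tfrac13\,2^{q/2}e^{-6\sqrt{1+q}}\longrightarrow\infty\qquad(q\to\infty).
\]
Disjointness gains $\sqrt N$ and the weight loses $e^{-6\sqrt{1+\log_2N}}$. This balance explains the factor $(k!)^2$ in $w_k$: with $k!$ in its place, the proof of Lemma~\ref{lem:star} would give $\|u\|_*\le e^\lambda$ only, and $2^{q/2}e^{-4(1+q)}\to0$.
\end{example}

For a general sequence $(z_k)$ in $Y$ three things have to be supplied: points of $K$ at which the $z_k$ are large, a way to make these points disjointly supported without losing the values of the $z_k$, and a substitute for the relation $H_i(e_l)=0$ $(i\ne l)$. The first comes from the $\ell_2$-sum in the definition of $Y$, and the third from an average over signs.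

\begin{lemma}\label{lem:hump}
Let $(z_k)$ be a sequence in $Y$ with $R$-bounded signed sums and $\|z_k\|_Y\ge a>0$. Then $\|z_k\|_\infty\not\to0$.
\end{lemma}

\begin{proof}
Suppose $\|z_k\|_\infty\to0$. Then $\|z_k\|_n\to0$ for every $n$. View $Y$ inside $Z$, and choose $k_1<k_2<\cdots$ and $0=N_0<N_1<\cdots$ as follows. Given $N_{i-1}$, take $k_i>k_{i-1}$ with $\sum_{n\le N_{i-1}}\|z_{k_i}\|_n^2\le(2^{-i-2}a)^2$, and then $N_i>N_{i-1}$ with $\sum_{n>N_i}\|z_{k_i}\|_n^2\le(2^{-i-2}a)^2$. Let $Q_i$ be the projection of $Z$ onto the coordinates in $(N_{i-1},N_i]$. Then $\|z_{k_i}-Q_iz_{k_i}\|\le2^{-i-1}a$ and $\|Q_iz_{k_i}\|\ge a/2$. The vectors $Q_iz_{k_i}$ occupy disjoint blocks of coordinates of an $\ell_2$-sum, so for every $m$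
\[
R\ge\Big\|\sum_{i\le m}z_{k_i}\Big\|_Y\ge\Big(\sum_{i\le m}\|Q_iz_{k_i}\|^2\Big)^{1/2}-\sum_{i\le m}2^{-i-1}a\ge\frac a2\sqrt m-\frac a2,
\]
which is absurd for large $m$.
\end{proof}

\begin{lemma}\label{lem:test}
Let $z_1,\dots,z_N\in Y$ satisfy $\|\sum_i\varepsilon_iz_i\|_Y\le R$ for all signs. Let $\psi_1,\dots,\psi_N\in C(K)^*$ and $s>0$ satisfy $|\psi_i(z_i)|\ge s$, $\|\psi_i\|\le2$, and $\|\sum_i\varepsilon_i\psi_i\|_W\le2$ for all signs. Then $s\sqrt N\le6R$.
\end{lemma}

\begin{proof}
Let $\psi_\varepsilon=\sum_l\varepsilon_l\psi_l$ and fix $i$. Pair each $\varepsilon$ with the choice obtained by reversing $\varepsilon_i$. Since $\frac12(|\beta+\alpha|+|\beta-\alpha|)\ge|\alpha|$, the average of $|\psi_\varepsilon(z_i)|$ over all $\varepsilon$ is at least $|\psi_i(z_i)|\ge s$. Summing over $i$, we find $\varepsilon$ with $\sum_i|\psi_\varepsilon(z_i)|\ge Ns$. For suitable signs $\varepsilon'$ the left-hand side equals $\psi_\varepsilon(\sum_i\varepsilon_i'z_i)$, which is at most $3R\sqrt{2\cdot2N}$ by Lemma~\ref{lem:interp}.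
\end{proof}

\begin{proposition}\label{prop:noc0}
$Y$ contains no copy of $c_0$.
\end{proposition}

\begin{proof}
Suppose it does. Then there is a sequence $(z_k)$ in $Y$ with $R$-bounded signed sums and $\inf_k\|z_k\|_Y>0$. By Lemma~\ref{lem:hump} we may pass to a subsequence and find $c>0$ and $g_k\in K$ with $|z_k(g_k)|\ge c$ for all $k$. Since $z_k(0)=0$ by Lemma~\ref{lem:interp}, $g_k\ne0$, and we fix representations $g_k=\theta(\mathbf p_k)u_k$ with $u_k\in\mathcal U(\mathbf p_k)$. All of this survives passing to further subsequences.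

\medskip
\noindent\emph{Case 1: $\lambda(\mathbf p_k)$ is unbounded.} No cutoff is needed. By Lemma~\ref{lem:star} we may pass to a subsequence with $\sum_k\|g_k\|_*\le1$. By \eqref{eq:W}, the functionals $\psi_k=\delta_{g_k}$ satisfy $\|\sum_{k\le N}\varepsilon_k\psi_k\|_W\le1$. Lemma~\ref{lem:test} gives $c\sqrt N\le6R$ for all $N$, a contradiction.

\medskip
\noindent\emph{Case 2: $\lambda(\mathbf p_k)$ is bounded.} Pass to a subsequence and take $\mathbf p$, $d$, $u$, $M_k$, $M$ as in Lemma~\ref{lem:subseq}. Put $\theta=\theta(\mathbf p)$ and $g=\theta u\in K$.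

\smallskip
\noindent\emph{Step 1: subtracting the limit.} If $u\ne0$, then at a point where $u$ does not vanish almost all $u_k$ take the same non-zero value, and cutoffs along remote coordinates cannot separate them. By \eqref{eq:local} the differences $u_k-u$ are better placed, and they still see $z_k$. Indeed, for suitable signs $\sum_{k\le m}|z_k(g)|=\sum_{k\le m}\varepsilon_kz_k(g)\le\frac52R$ by \eqref{eq:sandwich}, so $z_k(g)\to0$. Discarding finitely many $k$, we have
\begin{equation}\label{eq:34}
|z_k(g_k)-z_k(g)|\ge\tfrac34c\qquad\text{for all }k.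
\end{equation}

\noindent\emph{Step 2: passing to the next level.} Fix $N\in\mathbb N$. We shall cut along at most $N$ of the sets $M_k$, so let $q$ be the least integer $q\ge1$ with $NM\le2^q$; then $q\le1+\log_2(NM)$. Put $\theta'=\theta(\mathbf p,q)$ and $r_N=\theta'/\theta$. For $L\subset\mathbb N$ with $|L|\le2^q$ write $b_L=b_{d+1,q,L}$. By \eqref{eq:closure}, $\theta'u_kb_L$ and $\theta'ub_L$ belong to $K$ (the second is $0$ if $u=0$). Let
\[
\psi_{k,L}=\delta_{\theta'u_kb_L}-\delta_{\theta'ub_L},\qquad\|\psi_{k,L}\|\le2 .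
\]
For $L=\emptyset$ the two points are $r_Ng_k$ and $r_Ng$. By the homogeneity in Lemma~\ref{lem:interp} and by \eqref{eq:34},
\[
|\psi_{k,\emptyset}(z_k)|=r_N|z_k(g_k)-z_k(g)|\ge\tfrac34r_Nc .
\]

\noindent\emph{Step 3: remote cutoffs preserve the values.} For each $k$ there is $\nu_k\in\mathbb N$, depending also on $N$, such that
\begin{equation}\label{eq:remote}
|\psi_{k,L}(z_k)|\ge\tfrac12r_Nc\qquad\text{whenever }|L|\le2^q\text{ and }\min L\ge\nu_k .
\end{equation}
Otherwise there are sets $L^{(m)}$ with $|L^{(m)}|\le2^q$, $\min L^{(m)}\ge m$ and $|\psi_{k,L^{(m)}}(z_k)|<\frac12r_Nc$ for all $m$. For each $x\in c_0$, Lemma~\ref{lem:cutoff}(a) gives $b_{L^{(m)}}(x)=1$ for large $m$. Hence $\theta'u_kb_{L^{(m)}}\to\theta'u_k$ and $\theta'ub_{L^{(m)}}\to\theta'u$ in $K$, and the continuity of $z_k$ on $K$ yields $|\psi_{k,\emptyset}(z_k)|\le\frac12r_Nc$, contrary to Step 2.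

\smallskip
\noindent\emph{Step 4: disjoint supports.} As in Example~\ref{ex:scalar}, each function is cut along later sets only, and these may be taken remote. Since $\min M_k\to\infty$, we can choose $k_1<\dots<k_N$ inductively with $\min M_{k_l}\ge\nu_{k_i}$ for all $i<l$. Put $L_i'=\bigcup_{l=i+1}^NM_{k_l}$. Then $|L_i'|\le NM\le2^q$ and $\min L_i'\ge\nu_{k_i}$, so $\psi_i=\psi_{k_i,L_i'}$ satisfies $|\psi_i(z_{k_i})|\ge\frac12r_Nc$ by \eqref{eq:remote}. Let
\[
H_i=\theta'u_{k_i}b_{L_i'}-\theta'ub_{L_i'}=\theta'(u_{k_i}-u)\,b_{L_i'} .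
\]
As a difference of two elements of $K$, $H_i$ has $\|H_i\|_*\le2$. Let $i<l$ and $H_l(x)\ne0$. Then $u_{k_l}(x)\ne u(x)$, so by \eqref{eq:local} there is $j\in M_{k_l}\subset L_i'$ with $|x_j|>2^{-(d+1)}$. This is the scale at which Lemma~\ref{lem:cutoff}(b) applies to $b_{L_i'}=b_{d+1,q,L_i'}$, so $b_{L_i'}(x)=0$ and $H_i(x)=0$. The sets $\{H_i\ne0\}$ are pairwise disjoint, and by \eqref{eq:W} and Lemma~\ref{lem:disjoint}, for all signs,
\[
\Big\|\sum_i\varepsilon_i\psi_i\Big\|_W=\Big\|\sum_i\varepsilon_iH_i\Big\|_*\le2 .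
\]

\noindent\emph{Step 5: the count.} Lemma~\ref{lem:test}, applied to $z_{k_1},\dots,z_{k_N}$ with $s=\frac12r_Nc$, gives $r_N\sqrt N\le12R/c$ for every $N$. On the other hand $\theta\le1$, so
\[
r_N\ge\theta'=\exp\Big(-3\sqrt{(d+2)2^{d+1}\big(1+p_1+\dots+p_d+q\big)}\Big),\qquad q\le1+\log_2(NM),
\]
where $d$, $\mathbf p$ and $M$ do not depend on $N$. Hence $r_N\ge e^{-C_1\sqrt{1+\log N}}$ with $C_1$ independent of $N$, and $r_N\sqrt N\ge\exp(\frac12\log N-C_1\sqrt{1+\log N})\to\infty$. This contradiction ends the proof.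
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $Y$ of Section~\ref{sec:Y} is a separable Banach space with no copy of $c_0$ (Proposition~\ref{prop:noc0}). By Proposition~\ref{prop:F}, $F$ is $C^\infty$ with bounded derivatives and $F(B)$ is not relatively compact. Since $\|D^2F\|\le1/w_2$, the derivative $DF$ is Lipschitz by the mean value inequality.
\end{proof}

\section{Uniformly analytic mappings}\label{sec:analytic}

Throughout this section $Y$ is a Banach space containing no copy of $c_0$, and we show that a mapping $f$ as in Theorem~\ref{thm:B} is compact. The assumption on $Y$ is used once, to show that the terms of the Taylor series at $0$ are compact. Compactness then spreads from a small ball to $B$ in steps of fixed length.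

In a Banach space, relatively compact sets are the totally bounded ones. Finite sums and scalar multiples of totally bounded sets are totally bounded, and so is a set $E$ such that for every $\epsilon>0$ some totally bounded set contains a point within $\epsilon$ of each point of $E$.

\begin{proposition}\label{prop:multi}
If $k\ge1$ and $A\colon c_0^k\to Y$ is bounded and $k$-linear, then $A(B^k)$ is relatively compact.
\end{proposition}

\begin{proof}
We prove that for each slot $i\le k$,
\begin{equation}\label{eq:tail}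
\sup\{\|A(x_1,\dots,x_k)\|:x_1,\dots,x_k\in B,\ \operatorname{supp}x_i\subset(n,\infty)\}\to0\quad(n\to\infty).
\end{equation}
This suffices: the identity
\[
A(x_1,\dots,x_k)-A(P_nx_1,\dots,P_nx_k)=\sum_{i=1}^kA(P_nx_1,\dots,P_nx_{i-1},x_i-P_nx_i,x_{i+1},\dots,x_k)
\]
then shows that the left-hand side tends to $0$ uniformly on $B^k$, and $A((P_nB)^k)$ is compact as a continuous image of a compact set.

We argue by induction on $k$, for all maps $A$ and all slots at once, and take $i=1$ by symmetry. Suppose \eqref{eq:tail} fails. The suprema decrease with $n$, so all of them exceed some $\epsilon>0$. For $k=1$ one picks disjointly supported $v^{(l)}\in B$ with $\|Av^{(l)}\|>\epsilon$, whose signed sums stay in $B$. For $k\ge2$ we want vectors $y_l=A(v_1^{(l)},\dots,v_k^{(l)})$ of large norm with supports disjoint in $l$ in \emph{every} slot, while the failure of \eqref{eq:tail} concerns the first slot only. The inductive hypothesis lets us discard the initial coordinates in the other slots. Put $m_0=0$ and suppose that $m_{l-1}$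 has been chosen.

\emph{Choice of $n$.} There is $n\ge m_{l-1}$ such that $\|A(x_1,\dots,x_k)\|\le\epsilon2^{-k}$ whenever all $x_j\in B$, $\operatorname{supp}x_1\subset(n,\infty)$ and $x_i\in P_{m_{l-1}}B$ for some $i\ge2$ (with $P_0=0$). For $k=1$ the condition is empty. For $k\ge2$ take $\delta>0$ with $\|A\|\delta\le\epsilon2^{-k-1}$ and a finite $\delta$-net of the compact set $P_{m_{l-1}}B$. Fixing a slot $i\ge2$ at a point of the net gives finitely many $(k-1)$-linear maps. By the inductive hypothesis for the slot of $x_1$, there is $n\ge m_{l-1}$ such that their values have norm at most $\epsilon2^{-k-1}$ on arguments in $B$ with $\operatorname{supp}x_1\subset(n,\infty)$. Replacing $x_i$ by a net point within $\delta$ changes $A(x_1,\dots,x_k)$ by at most $\|A\|\delta$.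

\emph{Choice of vectors.} Take $x_1,\dots,x_k\in B$ with $\operatorname{supp}x_1\subset(n,\infty)$ and $\|A(x_1,\dots,x_k)\|>\epsilon$. Since $P_mx\to x$ in $c_0$, we may replace each $x_j$ by $P_{m_l}x_j$ for some $m_l>m_{l-1}$. Put $v_j^{(l)}=x_j-P_{m_{l-1}}x_j$, so that $v_1^{(l)}=x_1$ and all $v_j^{(l)}\in B$ are supported in $(m_{l-1},m_l]$. Write $x_j=v_j^{(l)}+P_{m_{l-1}}x_j$ for $j\ge2$ and expand $A(x_1,\dots,x_k)$. One term is $y_l=A(v_1^{(l)},\dots,v_k^{(l)})$. Each of the other $2^{k-1}-1$ terms has an argument in $P_{m_{l-1}}B$ in a slot $i\ge2$, so it has norm at most $\epsilon2^{-k}$. Hence $\|y_l\|>\epsilon/2$.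

\emph{Signed sums.} Inserting sums over $l$ into $A$ produces mixed terms, which we remove by averaging. Let $\xi_l^{(i)}$ ($l\ge1$, $2\le i\le k$) be independent random variables taking the values $\pm1$ with probability $\frac12$. For finite $\Lambda\subset\mathbb N$ and signs $\varepsilon_l$,
\[
\sum_{l\in\Lambda}\varepsilon_ly_l=\mathbb E\,A\Big(\sum_{l\in\Lambda}\varepsilon_l\prod_{i=2}^k\xi_l^{(i)}\,v_1^{(l)},\ \sum_{l\in\Lambda}\xi_l^{(2)}v_2^{(l)},\ \dots,\ \sum_{l\in\Lambda}\xi_l^{(k)}v_k^{(l)}\Big),
\]
because the coefficient of $A(v_1^{(l_1)},\dots,v_k^{(l_k)})$ on the right is $\varepsilon_{l_1}\prod_{i\ge2}\mathbb E\,\xi^{(i)}_{l_1}\xi^{(i)}_{l_i}$, which is $\varepsilon_{l_1}$ if $l_1=\dots=l_k$ and $0$ otherwise. All arguments lie in $B$, since in each slot the supports are disjoint. So $(y_l)$ has $\|A\|$-bounded signed sums, and $y_l\to0$ by the Bessaga--Pe\l czy\'nski theorem. This contradicts $\|y_l\|>\epsilon/2$.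
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $0\le\rho<1$ and $k\ge0$ let
\[
\mathcal D_k(\rho)=\{D^kf(x)(h,\dots,h):\|x\|\le\rho,\ \|h\|\le1\},
\]
and for $\sigma>0$ let $V(\sigma)=\{y:\|y\|\le\sigma,\ \|y\|<1\}$.

\medskip
\noindent\emph{(i) From derivatives to values: if $\mathcal D_k(\rho)$ is totally bounded for every $k$, then so is $f(V(\rho+\frac r2))$.} Let $y\in V(\rho+\frac r2)$. Put $x=y$ if $\|y\|\le\rho$ and $x=\rho y/\|y\|$ otherwise, and let $v=y-x$. Then $\|x\|\le\rho$ and $\|v\|\le\frac r2$. By \eqref{eq:taylor} on the convex set $\operatorname{Int}B$ and the bound on $D^mf$,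
\[
\Big\|f(y)-\sum_{k<m}\frac{D^kf(x)(v,\dots,v)}{k!}\Big\|\le Cr^{-m}\Big(\frac r2\Big)^m=C2^{-m}.
\]
The sum lies in the totally bounded set $\sum_{k<m}\frac{(r/2)^k}{k!}\mathcal D_k(\rho)$, which does not depend on $y$, and $m$ is arbitrary.

\medskip
\noindent\emph{(ii) From values to derivatives: if $0<\rho'<\rho<1$ and $f(\rho B)$ is totally bounded, then so is $\mathcal D_k(\rho')$ for every $k$.} For $k=0$ we have $\mathcal D_0(\rho')\subset f(\rho B)$. Let $k\ge1$, $0<kt\le\rho-\rho'$, $\|x\|\le\rho'$ and $\|h\|\le1$. The points $x+jth$, $0\le j\le k$, lie in $\rho B$. By Lemma~\ref{lem:diff} with $h_1=\dots=h_k=h$, the vector $D^kf(x)(h,\dots,h)$ is within $ktC(k+1)!\,r^{-k-1}$ of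
\[
t^{-k}\sum_{j=0}^k(-1)^{k-j}\binom kjf(x+jth)\in t^{-k}\sum_{j=0}^k(-1)^{k-j}\binom kjf(\rho B).
\]
For fixed $t$ the last set is totally bounded, and $t$ may be taken arbitrarily small.

\medskip
\noindent\emph{Iteration.} The set $\mathcal D_0(0)$ is a point, and $\mathcal D_k(0)$ is totally bounded for $k\ge1$ by Proposition~\ref{prop:multi} applied to $D^kf(0)$. By (i), $f(V(\frac r2))$ is totally bounded. Suppose that $f(V(\rho))$ is totally bounded for some $0<\rho<1$; note that $V(\rho)=\rho B$. Put $\rho'=\max(\rho-\frac r4,\frac\rho2)\in(0,\rho)$. By (ii) and (i), $f(V(\rho'+\frac r2))$ is totally bounded, and $\rho'+\frac r2\ge\rho+\frac r4$. The gain $\frac r4$ does not depend on $\rho$, so after finitely many steps $f(V(\sigma))$ is totally bounded for some $\sigma\ge1$, and $V(\sigma)=\operatorname{Int}B$. Since $f$ is continuous on $B$, the set $f(B)$ lies in the closure of $f(\operatorname{Int}B)$, which is compact.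
\end{proof}

\begin{remark}
The growth $k!\,r^{-k}$ is used in step (i) only; step (ii) needs just that each derivative be bounded. The mapping $F$ of Theorem~\ref{thm:A} shows that (i) fails under the weaker assumption. Every $g\in K$ vanishes on $\frac12B$ because of the factor $\varphi(x_n)$, so $F=0$ on $\frac12B$ and all sets $\mathcal D_k(\rho)$ with $\rho<\frac12$ reduce to $\{0\}$. By Proposition~\ref{prop:multi}, each $D^kF(x)$ with $k\ge1$ and $x\in c_0$ maps $B^k$ onto a relatively compact set. Yet $F(B)$ is not relatively compact.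
\end{remark}

\begin{thebibliography}{1}

\bibitem{HP}
Petr H\'ajek and Eva Perneck\'a, \emph{On uniformly differentiable mappings from $\ell_\infty(\Gamma)$}, arXiv:1503.03536 (2015).

\end{thebibliography}
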